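\title{Non-commutators in regular Lie algebras with an invariant form}

\begin{abstract}
A finite-dimensional Lie algebra is regular if the multiplicity of $0$ as an eigenvalue of $\operatorname{ad}x$ is the same for all $x\neq0$. We disprove the conjecture that in a non-nilpotent regular Lie algebra with a nondegenerate symmetric invariant bilinear form every element of the commutant is a commutator. For every odd prime $p$ there is a counterexample over $\mathbb{Q}$ of dimension $p^2-1$ and rank $p-1$. The conjecture holds in rank $1$ over every field, and in characteristic $0$ the counterexample with $p=3$ has the smallest possible dimension and rank. For absolutely simple regular algebras of rank $2$ over a number field, the exact obstruction is a real place at which the algebra becomes $\mathfrak{su}(2,1)$.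
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $L$ be a finite-dimensional Lie algebra over a field $K$. For $x\in L$ write
\[
\det(t\cdot\mathrm{id}-\operatorname{ad}x)=\sum_{i\ge0}c_i(x)t^i,
\]
and let $r(x)$ be the smallest $i$ with $c_i(x)\neq0$. Thus $r(x)$ is the dimension of the Fitting null component $L_0(x)=\ker(\operatorname{ad}x)^{\dim L}$. This space contains the centralizer $C_L(x)=\ker\operatorname{ad}x$, so $r(x)$ bounds the dimension of the space of elements commuting with $x$. The \emph{rank} of $L$ is $\min_{x\in L}r(x)$; an element $x$ is \emph{regular} if $r(x)=\operatorname{rank}L$; and $L$ is \emph{regular} if all its nonzero elements are regular.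

By Engel's theorem, $L$ is nilpotent if and only if $\operatorname{rank}L=\dim L$. Nilpotent algebras are therefore regular for a trivial reason. A non-nilpotent regular algebra, on the other hand, has no nonzero element $y$ with $\operatorname{ad}y$ nilpotent. This rules out $\mathfrak{sl}_2(\mathbb{R})$, and it rules out every non-nilpotent algebra over an algebraically closed field of characteristic $0$: if $[x,y]=\lambda y$ with $\lambda\ne0$ and $y\neq0$, then $\operatorname{ad}y$ maps the generalized eigenspace of $\operatorname{ad}x$ for $\mu$ into the one for $\mu+\lambda$, so it is nilpotent. In characteristic $0$, regularity is thus an arithmetic phenomenon. The first example is $\mathbb{R}^3$ with the cross product, where $\operatorname{ad}x$ has characteristic polynomial $t(t^2+|x|^2)$: the algebra is regular of rank $1$.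

The \emph{commutant} $[L,L]$ is the linear span of the elements $[a,b]$ with $a,b\in L$, and a \emph{commutator} is an element that equals a single $[a,b]$. A bilinear form on $L$ is \emph{invariant} if $\langle[x,y],z\rangle=\langle x,[y,z]\rangle$ for all $x,y,z$. The following conjecture is posed in \cite{Zus}.

\begin{quote}
\textbf{Conjecture.} In a non-nilpotent regular Lie algebra having a nondegenerate symmetric invariant bilinear form, every element of the commutant is a commutator.
\end{quote}

In $\mathbb{R}^3$ the dot product is invariant and every vector is a cross product. In general, the form turns the question into one about orthogonality: a nonzero $x$ is a commutator exactly when it is orthogonal to the centralizer of some nonzero $a$ (Lemma~\ref{lem:perp}). In a regular algebra all these centralizers have dimension at most $\operatorname{rank}L$, so one asks for a nonzero $a$, with $\dim L$ free coordinates, subject to at most $\operatorname{rank}L$ conditions. The count suggests that the conjecture is true, and in rank $1$, where the single condition is linear in $a$, it is a proof. In rank $2$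 the second condition is quadratic, and over a field such as $\mathbb{Q}$ a quadratic form in many variables may still have no nontrivial zero: it may be definite over $\mathbb{R}$. This happens.

\begin{theorem}\label{thm:main}
For every odd prime $p$ there is a regular, non-nilpotent Lie algebra $L$ over $\mathbb{Q}$ with $\dim L=p^2-1$ and $\operatorname{rank}L=p-1$, having a nondegenerate symmetric invariant form and satisfying $[L,L]=L$, which contains an element that is not a commutator.
\end{theorem}

The second theorem says where the conjecture begins to fail. For a central simple algebra $D$ over $K$ with reduced trace $\operatorname{tr}$, let $\mathfrak{sl}_1(D)=\{a\in D:\operatorname{tr}a=0\}$. Let $K'=K(\varepsilon)$ be a quadratic field extension with nontrivial automorphism $\lambda\mapsto\bar\lambda$ and $\bar\varepsilon=-\varepsilon$, and let $B$ be a central simple algebra over $K'$. A \emph{unitary $K'/K$-involution} of $B$ is an additive map $\tau\colon B\to B$ with $\tau(ab)=\tau(b)\tau(a)$, $\tau^2=\mathrm{id}$ and $\tau(\lambda)=\bar\lambda$ for $\lambda\in K'$. Put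
\[
\mathfrak{su}(B,\tau)=\{b\in B:\tau(b)=-b,\ \operatorname{tr}b=0\}.
\]
Both are Lie algebras over $K$ under $[a,b]=ab-ba$. The real Lie algebra $\mathfrak{su}(2,1)$ consists of the $a\in M_3(\mathbb{C})$ with $\operatorname{tr}a=0$ and $a^*J+Ja=0$, where $a^*$ is the conjugate transpose and $J=\operatorname{diag}(1,1,-1)$. A Lie algebra $L$ is \emph{absolutely simple} if $L\otimes_K\bar K$ is simple, $\bar K$ being an algebraic closure of $K$. A quadratic form is \emph{isotropic} if it vanishes at some nonzero vector, and \emph{anisotropic} otherwise.

\begin{theorem}\label{thm:sharp}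
\begin{enumerate}
\item[(a)] Over any field, the conjecture is true for algebras of rank $1$.
\item[(b)] Let $\operatorname{char}K=0$ and let $L$ be regular and non-nilpotent. Then $L$ is simple, so a nondegenerate symmetric invariant form exists automatically. If $\dim L<8$ or $\operatorname{rank}L<2$, then every element of $L$ is a commutator. Hence, in characteristic $0$, the example of Theorem~\ref{thm:main} with $p=3$ is minimal both in dimension and in rank.
\item[(c)] Let $\operatorname{char}K=0$. The absolutely simple regular Lie algebras of rank $2$ over $K$ are exactly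
\begin{enumerate}
\item[(I)] $\mathfrak{sl}_1(D)$, with $D$ a central division algebra of degree $3$ over $K$;
\item[(II)] $\mathfrak{su}(B,\tau)$, with $B$ a central division algebra of degree $3$ over a quadratic field extension $K'=K(\varepsilon)$ and $\tau$ a unitary $K'/K$-involution.
\end{enumerate}
In case (I) every element is a commutator. In case (II), write $0\neq x\in L$ as $x=\varepsilon x'$ and put
\begin{equation}\label{eq:Q}
W_x=\{y\in B:\tau(y)=y,\ \operatorname{tr}y=\operatorname{tr}(x'y)=0\},\qquad Q_x(y)=\operatorname{tr}(x'y^2).
\end{equation}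
Then $Q_x$ is a quadratic form over $K$ on the $7$-dimensional space $W_x$, and $x$ is a commutator if and only if $Q_x$ is isotropic.
\item[(d)] If in (c) $K$ is a number field, then every element of $L$ is a commutator if and only if there is no real place $v$ of $K$ with $L\otimes_KK_v\cong\mathfrak{su}(2,1)$.
\end{enumerate}
\end{theorem}

The counterexample combines two independent ingredients. The obstruction to being a commutator lives over $\mathbb{R}$, in a unitary Lie algebra of signature $(n-1,1)$ (Section~\ref{sec:real}). Regularity comes from division algebras of prime degree (Section~\ref{sec:div}). Section~\ref{sec:construction} builds a division algebra of complex matrices in which the two meet. Theorem~\ref{thm:sharp} is proved in Sections~\ref{sec:perp}, \ref{sec:simple}, \ref{sec:rank2} and~\ref{sec:number}.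

\section{Commutators and orthogonality}\label{sec:perp}

\begin{lemma}\label{lem:perp}
If $L$ has a nondegenerate symmetric invariant form, then $[a,L]=C_L(a)^\perp$ for all $a\in L$. Hence $0\neq x\in L$ is a commutator if and only if $x\perp C_L(a)$ for some $a\neq0$.
\end{lemma}

\begin{proof}
We have $\langle[a,y],z\rangle=-\langle[y,a],z\rangle=-\langle y,[a,z]\rangle$. By nondegeneracy, $z$ is orthogonal to $[a,L]$ if and only if $[a,z]=0$; that is, $[a,L]^\perp=C_L(a)$. Taking orthogonal complements gives the first claim. The second follows because $x=[a,b]\neq0$ forces $a\ne0$.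
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(a)]
Let $L$ be regular and non-nilpotent of rank $1$, with a nondegenerate symmetric invariant form. We show that every $x\in L$ is a commutator. For $a\neq0$ we have $a\in C_L(a)\subseteq L_0(a)$, and $\dim L_0(a)=1$ by regularity. So $C_L(a)=Ka$, and $[a,L]=a^\perp$ by Lemma~\ref{lem:perp}. Since $L$ is not nilpotent, $\dim L>\operatorname{rank}L=1$, so $x^\perp$ contains some $a\neq0$. Then $x\in a^\perp=[a,L]$.
\end{proof}

\section{An obstruction over the real numbers}\label{sec:real}

In a Lie algebra of matrices, the powers of $a$ commute with $a$, and the orthogonality of Lemma~\ref{lem:perp} takes a concrete form that needs no hypothesis on the algebra: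
\begin{equation}\label{eq:powers}
\operatorname{tr}([a,b]a^k)=\operatorname{tr}(aba^k)-\operatorname{tr}(ba^{k+1})=0\qquad(k\ge0).
\end{equation}
To show that $x\neq0$ is not a commutator, it suffices to show that $\operatorname{tr}(xa)=\operatorname{tr}(xa^2)=0$ has no nonzero solution $a$ in the algebra. We look for a real Lie algebra in which the quadratic form $a\mapsto\operatorname{tr}(xa^2)$ is definite on the hyperplane $\operatorname{tr}(xa)=0$.

For an invertible Hermitian matrix $H\in M_n(\mathbb{C})$ let
\[
\mathfrak{su}(H)=\{a\in M_n(\mathbb{C}):a^*H+Ha=0,\ \operatorname{tr}a=0\}.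
\]
We have $\mathfrak{su}(-H)=\mathfrak{su}(H)$ and $\mathfrak{su}(P^*HP)=P^{-1}\mathfrak{su}(H)P$, so up to isomorphism the algebra depends only on the signature of $H$ up to sign. Write $a=iy$. The equation $a^*H+Ha=0$ becomes $Hy=y^*H=(Hy)^*$. So the elements of $\mathfrak{su}(H)$ are the matrices $iH^{-1}c$ with $c$ Hermitian and $\operatorname{tr}(H^{-1}c)=0$.

Let $H=\operatorname{diag}(h_1,\dots,h_n)$ and $x'=\operatorname{diag}(x_1,\dots,x_n)$ be real, and let $c$ be Hermitian with diagonal entries $d_i=c_{ii}\in\mathbb{R}$. Then $\operatorname{tr}(x'H^{-1}cH^{-1}c)=\sum_{i,j}x_ih_i^{-1}c_{ij}h_j^{-1}c_{ji}$, that is,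
\begin{equation}\label{eq:formula}
\operatorname{tr}\bigl(x'(H^{-1}c)^2\bigr)=\sum_i\frac{x_i}{h_i^2}\,d_i^2+\sum_{i<j}\frac{x_i+x_j}{h_ih_j}\,|c_{ij}|^2 .
\end{equation}
Take $n=3$ and $\operatorname{tr}x'=0$, so that $ix'\in\mathfrak{su}(H)$. The coefficient of $|c_{ij}|^2$ is $-x_k/(h_ih_j)$, where $\{i,j,k\}=\{1,2,3\}$. If $H$ is definite, the three coefficients have the signs of $-x_1,-x_2,-x_3$, which sum to zero, so they cannot all be positive. If $h_1,h_2>0>h_3$, they are all positive exactly when $x_1,x_2>0>x_3$. So $H$ should be indefinite and $x'$ should have the sign pattern of $H$. The simplest way to arrange this is to take $x'=H$ of trace zero.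

\begin{example}\label{ex:three}
Let $x'=H=X=\operatorname{diag}(1,1,-2)$, and suppose $iX=[a,b]$ with $a,b\in\mathfrak{su}(X)\cong\mathfrak{su}(2,1)$. Write $a=iX^{-1}c$. The conditions $\operatorname{tr}a=0$ and $\operatorname{tr}(Xa)=0$ read $d_1+d_2-\frac12d_3=0$ and $d_1+d_2+d_3=0$, so $d_3=0$ and $d_2=-d_1$. By \eqref{eq:formula}, the condition $\operatorname{tr}(Xa^2)=0$ reads
\[
2d_1^2+2|c_{12}|^2+\tfrac12|c_{13}|^2+\tfrac12|c_{23}|^2=0 .
\]
The left side is a positive definite form in seven real variables. So $c=0$ and $a=0$, which is absurd: $iX$ is not a commutator in $\mathfrak{su}(X)$.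
\end{example}

The same holds in every size $n\ge3$. The new point is the diagonal sum in \eqref{eq:formula}, which has one negative coefficient; the linear conditions must be used to control it.

\begin{lemma}\label{lem:positive}
Let $n\ge3$ and let $X\in M_n(\mathbb{R})$ be a diagonal matrix of trace $0$ with one negative and $n-1$ positive diagonal entries. If $c\in M_n(\mathbb{C})$ is Hermitian with $\operatorname{tr}c=0$ and $\operatorname{tr}(X^{-1}c)=0$, then $\operatorname{tr}(cX^{-1}c)\ge0$, with equality only for $c=0$.
\end{lemma}

\begin{proof}
Permuting coordinates, let $X=\operatorname{diag}(x_1,\dots,x_n)$ with $x_1,\dots,x_{n-1}>0$ and $|x_n|=-x_n=\sum_{i<n}x_i$. Formula~\eqref{eq:formula} with $x'=H=X$ gives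
\[
\operatorname{tr}(cX^{-1}c)=\sum_i\frac{d_i^2}{x_i}+\sum_{i<j}\Bigl(\frac1{x_i}+\frac1{x_j}\Bigr)|c_{ij}|^2 .
\]
The coefficients in the second sum are positive: for $j<n$ both terms are positive, and for $j=n$ we have $|x_n|>x_i$ because $n\ge3$. In the first sum, $\operatorname{tr}c=0$ gives $d_n=-\sum_{i<n}d_i$, and the Cauchy--Schwarz inequality for the vectors $(d_i/\sqrt{x_i})_{i<n}$ and $(\sqrt{x_i})_{i<n}$ gives
\[
\frac{d_n^2}{|x_n|}=\frac{\bigl(\sum_{i<n}d_i\bigr)^2}{|x_n|}\le\frac{\bigl(\sum_{i<n}d_i^2/x_i\bigr)\bigl(\sum_{i<n}x_i\bigr)}{|x_n|}=\sum_{i<n}\frac{d_i^2}{x_i}.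
\]
So the first sum is nonnegative as well. If $\operatorname{tr}(cX^{-1}c)=0$, then $c_{ij}=0$ for $i\neq j$, and the two vectors are proportional: $d_i=tx_i$ for $i<n$. Then $d_n=-t\sum_{i<n}x_i=tx_n$, so $c=tX$, and $0=\operatorname{tr}(X^{-1}c)=nt$ gives $c=0$.
\end{proof}

\begin{proposition}\label{prop:real}
For $X$ as in Lemma~\ref{lem:positive} and real $s\ne0$, the element $siX$ of $\mathfrak{su}(X)$ is not a commutator in $\mathfrak{su}(X)$.
\end{proposition}

\begin{proof}
Suppose $siX=[a,b]$, and write $a=iX^{-1}c$ with $c$ Hermitian and $\operatorname{tr}(X^{-1}c)=0$. By \eqref{eq:powers}, $0=\operatorname{tr}(Xa)=i\operatorname{tr}c$ and $0=\operatorname{tr}(Xa^2)=-\operatorname{tr}(cX^{-1}c)$. Lemma~\ref{lem:positive} gives $c=0$, so $a=0$ and $siX=0$, a contradiction.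
\end{proof}

The hypothesis $n\ge3$ cannot be dropped. For $X=\operatorname{diag}(1,-1)$ the coefficient of $|c_{12}|^2$ vanishes, and $iX=[\frac i2(E_{12}-E_{21}),E_{12}+E_{21}]$ with both entries in $\mathfrak{su}(X)$; here $E_{ij}$ are the matrix units.

The algebra of Example~\ref{ex:three} is not regular: $i\operatorname{diag}(1,0,-1)$ has $r=2$, while $iX$ commutes with the $4$-dimensional subalgebra of block diagonal matrices. But a non-commutator in $\mathfrak{su}(X)$ remains a non-commutator in every $\mathbb{Q}$-subalgebra that contains it. It is therefore enough to find, for some $X$, a regular $\mathbb{Q}$-subalgebra of $\mathfrak{su}(X)$ that contains a real multiple of $iX$.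

\section{Regular Lie algebras from division algebras of prime degree}\label{sec:div}

What spoils regularity in a matrix algebra is a non-scalar matrix with a large centralizer, such as a nilpotent matrix or one with a repeated eigenvalue. In a division algebra of prime degree, a divisibility argument leaves no room for such elements.

Let $k$ be a field of characteristic $0$. We recall the standard facts that we use. A central simple algebra $B$ over $k$ is a finite-dimensional associative algebra with center $k$ and no two-sided ideals other than $0$ and $B$. It remains central simple after extension of scalars, and $B\otimes_k\bar k\cong M_n(\bar k)$ for some $n$, the \emph{degree}; so $\dim_kB=n^2$.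
\begin{enumerate}
\item[(A1)] The reduced trace $\operatorname{tr}\colon B\to k$ is the restriction of the matrix trace under any isomorphism $B\otimes_k\Omega\cong M_n(\Omega)$, $\Omega\supseteq k$ a field. It is the only $k$-linear functional that vanishes on commutators and sends $1$ to $n$, because commutators span the trace-zero matrices.
\item[(A2)] $B\cong M_m(D)$ for a central division algebra $D$, and $n=m\deg D$. If $n$ is prime, $B$ is a division algebra or $M_n(k)$.
\item[(A3)] If $M\subseteq B$ is a subfield of degree $n$ over $k$, then $B\otimes_kM\cong M_n(M)$.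
\item[(A4)] Every unitary $K'/K$-involution of $M_n(K')$ has the form $b\mapsto H^{-1}b^*H$, where $b^*=\bar b^{\,T}$ and $H=H^*$ is invertible. A change of basis replaces $H$ by $P^*HP$, and $H$ can be made diagonal in this way.
\end{enumerate}

\begin{lemma}\label{lem:central}
Let $B$ be a central division algebra of prime degree $p$ over $k$, and let $a\in B\setminus k$. Then $k(a)$ is a field of degree $p$ over $k$, $C_B(a)=k(a)$, and $\operatorname{ad}a$ is semisimple on $B$. In particular $\ker(\operatorname{ad}a)^N=k(a)$ for all $N\ge1$.
\end{lemma}

\begin{proof}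
The subalgebra generated by $a$ is a finite-dimensional commutative domain, hence a field $k(a)$. If $T\subseteq B$ is a division subalgebra, then $B$ is a vector space over $T$, so $\dim_kT\in\{1,p,p^2\}$. For $T=k(a)$ the dimension is not $1$, as $a\notin k$, and not $p^2$, as $B$ is not commutative; so it is $p$. The centralizer $C_B(a)$ is a division subalgebra that contains $k(a)$ and differs from $B$, so it also has dimension $p$ and equals $k(a)$. Left and right multiplication by $a$ are commuting $k$-linear operators, both annihilated by the minimal polynomial of $a$, which is irreducible and hence separable. Over $\bar k$ they are simultaneously diagonalizable, and so their difference $\operatorname{ad}a$ is diagonalizable.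
\end{proof}

Now let $\operatorname{char}K=0$, let $B$ be central simple of degree $n$ over $K'=K(\varepsilon)$ with a unitary involution $\tau$, and put
\[
S=\{b\in B:\tau(b)=b\},\qquad A=\{b\in B:\tau(b)=-b\},\qquad L=\mathfrak{su}(B,\tau).
\]
These are $K$-spaces with $B=S\oplus A$, and $S=\varepsilon A$ because $\tau(\varepsilon b)=-\varepsilon\tau(b)$. The space $L$ is closed under brackets, since $\tau([a,b])=[\tau(b),\tau(a)]=-[a,b]$ for $a,b\in A$. For $K=\mathbb{R}$, $B=M_n(\mathbb{C})$ and $\tau(b)=H^{-1}b^*H$ we recover $L=\mathfrak{su}(H)$.

\begin{lemma}\label{lem:unitary}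
\begin{enumerate}
\item[(i)] $\operatorname{tr}\tau(b)=\overline{\operatorname{tr}b}$ for all $b\in B$.
\item[(ii)] If $T\subseteq B$ is a $K'$-subspace with $1\in T$ and $\tau(T)=T$, then $\dim_K(T\cap L)=\dim_{K'}T-1$. In particular $\dim_KL=n^2-1$.
\item[(iii)] $\mathfrak{sl}_1(B)=L\oplus\varepsilon L$, and $L\otimes_KK'\cong\mathfrak{sl}_1(B)$ as Lie algebras over $K'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The map $b\mapsto\overline{\operatorname{tr}\tau(b)}$ is $K'$-linear, vanishes on commutators and sends $1$ to $n$; apply (A1).

(ii) Since $T$ is $\tau$-stable, $T=(T\cap S)\oplus(T\cap A)$, and multiplication by $\varepsilon$ maps $T\cap A$ onto $T\cap S$. So $\dim_K(T\cap A)=\frac12\dim_KT=\dim_{K'}T$. By (i), $\operatorname{tr}$ maps $A$ into the line $K\varepsilon$, and it is nonzero on $\varepsilon\in T\cap A$, as $\operatorname{tr}\varepsilon=n\varepsilon$. So $T\cap L$ is a hyperplane of $T\cap A$.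

(iii) Both $L\subseteq A$ and $\varepsilon L\subseteq S$ lie in $\mathfrak{sl}_1(B)$, they meet in $0$, and their dimensions add up to $2(n^2-1)=\dim_K\mathfrak{sl}_1(B)$. Hence $a\otimes\lambda\mapsto\lambda a$ is an isomorphism.
\end{proof}

\begin{proposition}\label{prop:regular}
Let $\operatorname{char}K=0$ and let $p$ be a prime. Let $B$ be a central division algebra of degree $p$ over $k$, where either $k=K$ and $L=\mathfrak{sl}_1(B)$, or $k=K'$ and $L=\mathfrak{su}(B,\tau)$. Then $L$ is an absolutely simple, regular, non-nilpotent Lie algebra over $K$ of dimension $p^2-1$ and rank $p-1$. The form $\langle a,b\rangle=\operatorname{tr}(ab)$ on $L$ is $K$-valued, nondegenerate, symmetric and invariant, and $[L,L]=L$. For $0\neq a\in L$ we have $a\notin k$ and $C_L(a)=L\cap k(a)$.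
\end{proposition}

\begin{proof}
The dimension is $p^2-1$, by Lemma~\ref{lem:unitary}(ii) in the unitary case. In both cases $L\otimes_Kk\cong\mathfrak{sl}_1(B)$, so $L\otimes_K\bar K\cong\mathfrak{sl}_p(\bar K)$, which is simple.

Let $0\neq a\in L$. If $a\in k$, then $0=\operatorname{tr}a=pa$, which is false; so $a\notin k$, and Lemma~\ref{lem:central} gives $L_0(a)=C_L(a)=L\cap k(a)$. This space has dimension $p-1$ over $K$. For $L=\mathfrak{sl}_1(B)$ it is the kernel of $\operatorname{tr}$ on $K(a)$, and $\operatorname{tr}1\neq0$. For $L=\mathfrak{su}(B,\tau)$ the field $K'(a)$ is $\tau$-stable because $\tau(a)=-a$, and Lemma~\ref{lem:unitary}(ii) applies. So $r(a)=p-1<p^2-1$ for all $a\neq0$: the algebra $L$ is regular of rank $p-1$ and not nilpotent.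

In the unitary case, $\overline{\operatorname{tr}(ab)}=\operatorname{tr}(\tau(b)\tau(a))=\operatorname{tr}(ba)=\operatorname{tr}(ab)$ for $a,b\in L$, so the form is $K$-valued. It is symmetric, and invariant because $\operatorname{tr}(abc-bac)=\operatorname{tr}(abc-acb)$. Suppose $0\neq a\in L$ is orthogonal to $L$. The $k$-span of $L$ and $1$ is $B$, and $\operatorname{tr}(a\cdot1)=0$, so $\operatorname{tr}(aB)=0$; this contradicts $\operatorname{tr}(aa^{-1})=p$. Finally, invariance and nondegeneracy show that $[L,L]^\perp$ is the center of $L$. A nonzero central element would have $r=\dim L$, so the center is $0$ and $[L,L]=L$.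
\end{proof}

\section{Construction of the counterexamples}\label{sec:construction}

Fix an odd prime $p$. We want an imaginary quadratic field $k\subset\mathbb{C}$ and a subring $B\subset M_p(\mathbb{C})$ such that
\begin{enumerate}
\item[(1)] $B$ is a central division algebra of degree $p$ over $k$;
\item[(2)] $B$ is stable under $b\mapsto b^*$;
\item[(3)] $B$ contains a matrix $X$ as in Lemma~\ref{lem:positive}.
\end{enumerate}
We take a cyclic algebra: $B$ is generated by a field $E$ of diagonal matrices, cyclic of degree $p$ over $k$, and a matrix $Z$ that permutes the coordinate lines cyclically, with $Z^p=\gamma\in k$. For (3), $E$ should contain a totally real field $F$ of degree $p$. For (2), $Z$ should be unitary, which needs $\gamma\bar\gamma=1$. For (1), we use a prime $P$ of $k$ that is inert in $E$ and has $v_P(\gamma)=1$. The last two demands pull against each other: $\gamma\bar\gamma=1$ forces $v_{\bar P}(\gamma)=v_P(\bar\gamma)=-1$, so $P\neq\bar P$. The rational prime $\ell$ below $P$ must therefore split in $k$, and we choose it inert in $F$.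

\subsection*{The fields}
Let $q\equiv1\pmod p$ be a prime, which exists by Dirichlet's theorem. The group $\operatorname{Gal}(\mathbb{Q}(\zeta_q)/\mathbb{Q})\cong(\mathbb{Z}/q)^\times$ is cyclic of order divisible by $p$, and the $p$-th powers form a subgroup of index $p$. Let $F$ be its fixed field. It is cyclic of degree $p$ over $\mathbb{Q}$; complex conjugation acts on it as an element of order at most $2$ in a group of odd order, hence trivially, so $F$ is totally real.

Some integer between $2$ and $q-1$ is not a $p$-th power modulo $q$, so one of its prime factors $\ell<q$ is not a $p$-th power modulo $q$. The prime $\ell$ is unramified in $\mathbb{Q}(\zeta_q)$, its Frobenius element is the class of $\ell$ in $(\mathbb{Z}/q)^\times$, and its image in $\operatorname{Gal}(F/\mathbb{Q})\cong\mathbb{Z}/p$ is nontrivial, hence of order $p$. The order of the Frobenius element is the residue degree. So $\ell\mathcal{O}_F$ is prime, with residue field $\mathbb{F}_{\ell^p}$.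

Let $\varepsilon=\sqrt{1-4\ell}=i\sqrt{4\ell-1}$, $\pi=\frac{1+\varepsilon}2$ and $k=\mathbb{Q}(\pi)=\mathbb{Q}(\varepsilon)$. Then $\pi+\bar\pi=1$ and $\pi\bar\pi=\ell$, so $\pi$ is an algebraic integer, $P=(\pi)$ is an ideal of norm $\ell$, hence prime with residue field $\mathbb{F}_\ell$, and $\bar\pi=1-\pi\notin P$. For $\gamma=\pi/\bar\pi$ we get
\[
\gamma\bar\gamma=1,\qquad v_P(\gamma)=1 .
\]

Let $E=Fk\subset\mathbb{C}$. The degrees $p$ and $2$ are coprime, so $\operatorname{Gal}(E/k)\cong\operatorname{Gal}(F/\mathbb{Q})$ by restriction; let $\sigma$ be a generator. As $E$ is abelian over $\mathbb{Q}$, complex conjugation preserves $E$ and commutes with $\sigma$. A prime of $E$ above $P$ lies above $\ell\mathcal{O}_F$, so its residue field contains $\mathbb{F}_{\ell^p}$ and its residue degree over $P$ is at least $p=[E:k]$. Hence $P\mathcal{O}_E$ is prime. Its valuation $v\colon E^\times\to\mathbb{Z}$ extends $v_P$ and is $\sigma$-invariant, since $\sigma$ fixes $P\mathcal{O}_E$.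

\subsection*{The division algebra}
Let $e_0,\dots,e_{p-1}$ be the standard basis of $\mathbb{C}^p$. Identify $c\in E$ with the matrix $\operatorname{diag}(c,\sigma(c),\dots,\sigma^{p-1}(c))$; elements of $k$ become scalar matrices. Define $Z$ by $Ze_{j+1}=e_j$ for $0\le j\le p-2$ and $Ze_0=\gamma e_{p-1}$. Then
\[
Zc=\sigma(c)Z\quad(c\in E),\qquad Z^p=\gamma .
\]
Indeed, both $Zc$ and $\sigma(c)Z$ send $e_{j+1}$ to $\sigma^{j+1}(c)e_j$ and send $e_0$ to $\gamma c\,e_{p-1}$, the latter because $\sigma^p=\mathrm{id}$; and $Z^p$ carries each $e_j$ once around the cycle, picking up the factor $\gamma$ once. Let $B=\sum_{i=0}^{p-1}EZ^i$. The relations show that $B$ is a $k$-subalgebra of $M_p(\mathbb{C})$. The nonzero entries of $Z^i$ are exactly in the positions $(j,j+i\bmod p)$, so the sum is direct and $\dim_kB=p^2$.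

\begin{lemma}\label{lem:B}
$B$ is a central division algebra of degree $p$ over $k$, its reduced trace is the matrix trace, and $B^*=B$.
\end{lemma}

\begin{proof}
\emph{Center.} Let $b=\sum c_iZ^i$ be central and let $c\in E\setminus k$. Then $0=cb-bc=\sum(c-\sigma^i(c))c_iZ^i$. For $0<i<p$ the automorphism $\sigma^i$ generates $\operatorname{Gal}(E/k)$, so $\sigma^i(c)\neq c$ and $c_i=0$. Thus $b=c_0$, and $Zc_0=c_0Z$ gives $\sigma(c_0)=c_0$, that is, $c_0\in k$.

\emph{No zero divisors.} Since $Z^p=\gamma$ has valuation $1$, we give $Z$ the weight $1/p$. For a monomial $m=cZ^i$ with $c\in E^\times$ and $0\le i<p$, put $w(m)=v(c)+\frac ip$. The product of monomials $cZ^i$ and $c'Z^j$ is $c\,\sigma^i(c')Z^{i+j}$ if $i+j<p$, and $c\,\sigma^i(c')\gamma Z^{i+j-p}$ otherwise. Since $v$ is $\sigma$-invariant and $v(\gamma)=1$, in both cases $w(mm')=w(m)+w(m')$. The monomials $c_iZ^i$ of a nonzero $b=\sum c_iZ^i$ have weights that are distinct modulo $\mathbb{Z}$, so $b$ has a unique monomial of least weight. For $b,b'\neq0$, the product $bb'$ is therefore a monomial $cZ^i$ plus monomials of strictly larger weight. The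 coefficient of $Z^i$ in $bb'$ is $c$ plus elements of valuation greater than $v(c)$, so it is nonzero. Hence $bb'\ne0$. A finite-dimensional algebra without zero divisors is a division algebra.

\emph{Trace.} The algebra $B\otimes_k\mathbb{C}$ is simple of dimension $p^2$, so the natural map $B\otimes_k\mathbb{C}\to M_p(\mathbb{C})$ is an isomorphism; apply (A1).

\emph{Stability.} As $|\gamma|=1$, the matrix $Z$ is unitary, and $Z^*=Z^{-1}=\gamma^{-1}Z^{p-1}\in B$. For $c\in E$ we have $c^*=\bar c\in E$, because conjugation commutes with $\sigma$. Since $B$ is generated by $E$ and $Z$, it is stable under $*$.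
\end{proof}

\subsection*{The Lie algebra and the non-commutator}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Elements $u\in F$ are real diagonal matrices whose entries are the $p$ conjugates of $u$. This embedding induces $F\otimes_{\mathbb{Q}}\mathbb{R}\cong\mathbb{R}^p$, so $F$ is dense in the real diagonal matrices. Applying the projection $u\mapsto u-\frac1p\operatorname{tr}u$, we see that the trace-zero elements of $F$ are dense in the trace-zero real diagonal matrices. Among the latter, those with one negative and $p-1$ positive entries form a nonempty open set. So there is $X\in F$ as in Lemma~\ref{lem:positive}, with $n=p\ge3$.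

Put $\tau(b)=X^{-1}b^*X$ for $b\in B$. By Lemma~\ref{lem:B}, $\tau$ maps $B$ to $B$. It is additive, reverses products and induces complex conjugation on $k$, and $\tau^2(b)=X^{-1}(Xb X^{-1})X=b$ because $X^*=X$. So $\tau$ is a unitary $k/\mathbb{Q}$-involution. Let $L=\mathfrak{su}(B,\tau)$. By Proposition~\ref{prop:regular}, $L$ is regular and non-nilpotent of dimension $p^2-1$ and rank $p-1$, has a nondegenerate symmetric invariant form, and satisfies $[L,L]=L$.

The equation $\tau(b)=-b$ says $b^*X+Xb=0$, and the reduced trace is the matrix trace; so $L=B\cap\mathfrak{su}(X)$. The element $\varepsilon X=\sqrt{4\ell-1}\,iX$ lies in $B$ and in $\mathfrak{su}(X)$, hence in $L$. By Proposition~\ref{prop:real} it is not a commutator in $\mathfrak{su}(X)$, so it is not a commutator in $L$.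
\end{proof}

Since $\varepsilon X\in L=[L,L]$, the conjecture is false.

\begin{example}\label{ex:seven}
Let $p=3$, $q=7$, $\zeta=\zeta_7$. The cubes modulo $7$ are $\pm1$, so $F=\mathbb{Q}(\theta)$ with $\theta=\zeta+\zeta^{-1}$, and $\ell=2$ is admissible. Then $k=\mathbb{Q}(\sqrt{-7})$. The element $\eta=\zeta+\zeta^2+\zeta^4$ satisfies $\eta+\bar\eta=-1$ and $\eta\bar\eta=2$, so $k=\mathbb{Q}(\eta)$, $E=\mathbb{Q}(\zeta)$, and we may take $\sigma(\zeta)=\zeta^2$. The algebra $B$ is generated over $k$ by
\[
\begin{pmatrix}\zeta&0&0\\0&\zeta^2&0\\0&0&\zeta^4\end{pmatrix}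
\quad\text{and}\quad
Z=\begin{pmatrix}0&1&0\\0&0&1\\\gamma&0&0\end{pmatrix},\qquad\gamma=\frac{1+\sqrt{-7}}{1-\sqrt{-7}}=\frac{-3+\sqrt{-7}}4 .
\]
Dividing $1+\zeta+\dots+\zeta^6=0$ by $\zeta^3$ shows that $\theta$ is a root of $t^3+t^2-2t-1$. This cubic takes the values $-1,1,-\frac7{27},7$ at $t=-2,-1,-\frac13,2$, so two conjugates of $\theta$ are less than $-\frac13$ and one is greater, and their sum is $-1$. Hence $X=-(3\theta+1)$ has trace $0$ and exactly one negative conjugate, and $\sqrt{-7}\,X$ is a non-commutator in the $8$-dimensional algebra $B\cap\mathfrak{su}(X)$.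
\end{example}

\section{Simplicity and the small cases in characteristic zero}\label{sec:simple}

From now on $\operatorname{char}K=0$. We use the following standard facts. A Lie algebra without nonzero abelian ideals is semisimple; it is then a direct sum of simple ideals, and its Killing form $\operatorname{tr}(\operatorname{ad}x\operatorname{ad}y)$, which is always symmetric and invariant, is nondegenerate. For a simple Lie algebra over $\bar K$, the rank defined in Section~\ref{sec:intro} is the dimension of a Cartan subalgebra. The only such algebra of dimension less than $8$ is $\mathfrak{sl}_2(\bar K)$, of dimension $3$ and rank $1$, and those of rank $2$ are of type $A_2$, $B_2$ or $G_2$. To use this list we need that rank survives extension of scalars: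
\begin{equation}\label{eq:rank}
\operatorname{rank}L=\operatorname{rank}(L\otimes_K\bar K).
\end{equation}
Indeed, each $c_i$ is a polynomial over $K$ in the coordinates of $x$, and over an infinite field a polynomial that vanishes at all points is zero. So both ranks equal the least $i$ for which the polynomial $c_i$ is nonzero. Regularity does not survive, by the remark on algebraically closed fields in Section~\ref{sec:intro}.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(b)]
Let $L$ be regular and non-nilpotent. If $y\ne0$ lies in an abelian ideal $I$, then $\operatorname{ad}y$ maps $L$ into $I$ and $I$ to $0$, so $r(y)=\dim L>\operatorname{rank}L$, contrary to regularity. Hence $L$ is semisimple and its Killing form is nondegenerate. Suppose $L=L_1\oplus L_2$ with nonzero ideals. The semisimple algebra $L_2$ is not nilpotent, so by Engel's theorem there is $x_2\in L_2$ with $r_{L_2}(x_2)<\dim L_2$. For $0\neq x_1\in L_1$,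
\[
r(x_1+x_2)=r_{L_1}(x_1)+r_{L_2}(x_2)<r_{L_1}(x_1)+\dim L_2=r(x_1),
\]
so $x_1$ is not regular, a contradiction. Hence $L$ is simple.

If $\operatorname{rank}L<2$, then $\operatorname{rank}L=1$, because $x\in L_0(x)$ and $L\neq0$; the proof of part (a) shows that every element is a commutator.

Let $\dim_KL<8$. The list of simple algebras over $\bar K$ applies only to absolutely simple $L$, so we first enlarge the ground field. The centroid $C$ of $L$ is the set of $K$-linear maps $\varphi\colon L\to L$ with $\varphi([x,y])=[\varphi(x),y]=[x,\varphi(y)]$. For simple $L$ it is a finite field extension of $K$, and $L$ is an absolutely simple Lie algebra over $C$ \cite[Ch.~X]{Jac}. The set $L_0(x)$, the union of the kernels of the powers of $\operatorname{ad}x$, does not depend on the ground field, so $r_K(x)=[C:K]\,r_C(x)$. Hence $L$ is regular and non-nilpotent over $C$, and its Killing form over $C$ is nondegenerate. Since $\dim_CL\le\dim_KL<8$, we get $L\otimes_C\bar C\cong\mathfrak{sl}_2(\bar C)$, and $\operatorname{rank}_CL=1$ by \eqref{eq:rank}. The proof of part (a) over $C$ shows that every element is a commutator,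 a property that does not refer to the ground field.
\end{proof}

\section{Absolutely simple regular algebras of rank two}\label{sec:rank2}

We prove Theorem~\ref{thm:sharp}(c).

\subsection*{Classification}
By Proposition~\ref{prop:regular} with $p=3$, the algebras (I) and (II) are absolutely simple and regular of rank $2$. Conversely, let $L$ be absolutely simple of rank $2$. By \eqref{eq:rank}, $L\otimes_K\bar K$ has type $A_2$, $B_2$ or $G_2$. By the classification of forms \cite[Ch.~X]{Jac}, \cite[Ch.~VI]{KMRT}, $L$ is isomorphic to one of the following: $\mathfrak{so}(q)$ for a nondegenerate quadratic form $q$ of dimension $5$ (type $B_2$); the derivation algebra of an octonion algebra (type $G_2$); $\mathfrak{sl}_1(D)$ or $\mathfrak{su}(B,\tau)$ with $D$ and $B$ central simple of degree $3$ over $K$ and over a quadratic field extension $K'$, respectively (type $A_2$). By (A2), $D$ and $B$ are division algebras or matrix algebras. It remains to show that in all cases other than (I) and (II) the algebra $L$ is not regular. In each we exhibit $x\neq0$ with $\dim C_L(x)\ge4$; then $r(x)\geq4>2$.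

\emph{Type $B_2$.} Let $(V,q)$ have an orthogonal basis $e_1,\dots,e_5$, and let $V_2=\langle e_1,e_2\rangle$, $V_3=\langle e_3,e_4,e_5\rangle$. Then $\mathfrak{so}(V)$ contains the direct sum of the commuting subalgebras $\mathfrak{so}(V_2)$ and $\mathfrak{so}(V_3)$, of dimensions $1$ and $3$. Take $0\neq x\in\mathfrak{so}(V_2)$.

\emph{Type $G_2$.} An octonion algebra over $K$ can be written as $O=H\times H$, with $H$ a quaternion algebra with conjugation $a\mapsto\bar a$, $\mu\in K^\times$, and
\[
(a,b)(c,d)=(ac+\mu\bar db,\ da+b\bar c).
\]
For pure quaternions $u,w$ (so $\bar u=-u$, $\bar w=-w$) define $D_u(a,b)=(0,ub)$ and $D'_w(a,b)=([w,a],-bw)$. These are derivations. For $D_u$,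
\[
(0,ub)(c,d)+(a,b)(0,ud)=\bigl(\mu\bar dub+\mu\bar d\bar ub,\ ub\bar c+uda\bigr)=\bigl(0,\ u(da+b\bar c)\bigr).
\]
For $D'_w$, consider $([w,a],-bw)(c,d)+(a,b)([w,c],-dw)$. Since $\overline{dw}=-w\bar d$, its first component is
\[
[w,a]c+a[w,c]-\mu\bar dbw+\mu w\bar db=[w,\ ac+\mu\bar db].
\]
Since $\overline{[w,c]}=w\bar c-\bar cw$, its second component is
\[
d(wa-aw)-bw\bar c-dwa+b(w\bar c-\bar cw)=-(da+b\bar c)w .
\]
Both $D_uD'_w$ and $D'_wD_u$ send $(a,b)$ to $(0,-ubw)$, so $D_u$ and $D'_w$ commute. The maps $D'_w$ form a $3$-dimensional space, as $D'_w(0,1)=(0,-w)$. Fix $u\neq0$. Then $D_u\neq0$ vanishes on $H\times0$, while $D'_w$ does not for $w\neq0$, because a nonzero pure quaternion is not central. So $D_u$ is not among the $D'_w$, and $x=D_u$ works.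

\emph{Type $A_2$, $D=M_3(K)$.} The centralizer of $\operatorname{diag}(1,1,-2)$ in $M_3(K)$ is $M_2(K)\times K$, whose trace-zero part has dimension $4$.

\emph{Type $A_2$, $B=M_3(K')$.} By (A4), we may assume $\tau(b)=H^{-1}b^*H$ with $H$ diagonal. Then $x=\varepsilon\operatorname{diag}(1,1,-2)\in L$. Its centralizer $T=M_2(K')\times K'$ in $B$ is $\tau$-stable of dimension $5$ over $K'$, so $\dim_KC_L(x)=4$ by Lemma~\ref{lem:unitary}(ii).

\subsection*{Case (I): every element is a commutator}
In degree $3$ the field generated by $a$ is spanned by $1,a,a^2$, so the two necessary conditions from \eqref{eq:powers} with $k=1,2$ are also sufficient. Let $0\neq x\in L=\mathfrak{sl}_1(D)$, and consider the quadratic form $Q(a)=\operatorname{tr}(xa^2)$ on $W=\{a\in D:\operatorname{tr}a=\operatorname{tr}(xa)=0\}$. Suppose $0\neq a\in W$ and $Q(a)=0$. By Proposition~\ref{prop:regular}, $C_L(a)$ is the trace-zero part of $K\oplus Ka\oplus Ka^2$, so it is spanned by $a$ and $a^2-\frac13\operatorname{tr}(a^2)$. Both are orthogonal to $x$, the second because $Q(a)=0$ and $\operatorname{tr}x=0$. By Lemma~\ref{lem:perp}, $x$ is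 a commutator. It remains to show that $Q$ is isotropic. In a matrix algebra an element of square zero does this.

\begin{lemma}\label{lem:sqzero}
Let $M$ be a field and $x\in M_3(M)$. There is $0\neq a\in M_3(M)$ with $a^2=0$ and $\operatorname{tr}a=\operatorname{tr}(xa)=0$.
\end{lemma}

\begin{proof}
Choose $0\ne v\in M^3$ and a linear functional $f\neq0$ on $M^3$ that vanishes on $v$ and $xv$. Put $a(u)=f(u)v$. Then $a\neq0$, $a^2=f(v)a=0$, $\operatorname{tr}a=f(v)=0$ and $\operatorname{tr}(xa)=f(xv)=0$.
\end{proof}

The division algebra $D$ has no such element, but it acquires one over an extension of odd degree. The field $M=K(x)$ is cubic over $K$ by Lemma~\ref{lem:central}, and $D\otimes_KM\cong M_3(M)$ by (A3). By Lemma~\ref{lem:sqzero}, $Q$ is isotropic on $W\otimes_KM$. Springer's theorem states that, in characteristic different from $2$, an anisotropic quadratic form stays anisotropic over extensions of odd degree. Hence $Q$ is isotropic over $K$.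

\subsection*{Case (II): the form $Q_x$}
Let $L=\mathfrak{su}(B,\tau)$, with $S$ as in Section~\ref{sec:div}, and put $S^0=\{y\in S:\operatorname{tr}y=0\}$, so that $L=\varepsilon S^0$. Let $0\neq x=\varepsilon x'$ with $x'\in S^0$. For $y\in S^0$ we have $\langle x,\varepsilon y\rangle=\varepsilon^2\operatorname{tr}(x'y)$ with $\varepsilon^2\in K^\times$. So $\varepsilon W_x=x^\perp$, and $\dim_KW_x=8-1=7$. The form $Q_x$ is $K$-valued, because $\overline{\operatorname{tr}(x'y^2)}=\operatorname{tr}(y^2x')=\operatorname{tr}(x'y^2)$ by Lemma~\ref{lem:unitary}(i).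

Let $0\ne a=\varepsilon y\in L$. By Proposition~\ref{prop:regular}, $C_L(a)=L\cap(K'\oplus K'y\oplus K'y^2)$. As $\tau$ fixes $1,y,y^2$, the element $\alpha+\beta y+\delta y^2$ is skew exactly when $\alpha,\beta,\delta\in K\varepsilon$, and its trace is $3\alpha+\delta\operatorname{tr}(y^2)$. So $C_L(a)$ is spanned over $K$ by $\varepsilon y$ and $\varepsilon\bigl(y^2-\frac13\operatorname{tr}(y^2)\bigr)$. Since $\operatorname{tr}x'=0$, the element $x$ is orthogonal to both if and only if $\operatorname{tr}(x'y)=0$ and $\operatorname{tr}(x'y^2)=0$, that is, $y\in W_x$ and $Q_x(y)=0$. By Lemma~\ref{lem:perp}, $x$ is a commutator if and only if $Q_x$ is isotropic. This completes the proof of Theorem~\ref{thm:sharp}(c).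

The argument of case (I) does not carry over, because the isotropic vector must now be $\tau$-symmetric; Example~\ref{ex:three} shows that even in a matrix algebra there may be none.

\section{Number fields}\label{sec:number}

Let $K$ be a number field. The Hasse--Minkowski theorem states that a nondegenerate quadratic form over $K$ is isotropic if and only if it is isotropic over every completion $K_v$. At a finite place every form of dimension at least $5$ is isotropic, and at a complex place every form of dimension at least $2$. A degenerate form vanishes on its radical and is isotropic over $K$. So $Q_x$ is isotropic over $K$ if and only if it is isotropic at all real places. For a real place $v$, a subscript $v$ denotes the tensor product over $K$ with $K_v=\mathbb{R}$. A central simple algebra of degree $3$ over $\mathbb{R}$ is $M_3(\mathbb{R})$, by (A2) and because there is no central division algebra of degree $3$ over $\mathbb{R}$.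

Three real Lie algebras will occur, and we must tell them apart.

\begin{lemma}\label{lem:forms}
The real Lie algebras $\mathfrak{sl}_3(\mathbb{R})$, $\mathfrak{su}(2,1)$ and $\mathfrak{su}(3)=\mathfrak{su}(I)$ are pairwise non-isomorphic.
\end{lemma}

\begin{proof}
A real basis of any of them is a complex basis of $\mathfrak{sl}_3(\mathbb{C})$, by Lemma~\ref{lem:unitary}(iii) in the unitary cases. So each Killing form is the restriction of the Killing form $6\operatorname{tr}(ab)$ of $\mathfrak{sl}_3(\mathbb{C})$, and we compare signatures of $a\mapsto\operatorname{tr}(a^2)$. In $\mathfrak{sl}_3(\mathbb{R})$ the symmetric and the skew-symmetric matrices are orthogonal to each other, and the form is positive on the former and negative on the latter; the signature is $(5,3)$. In $\mathfrak{su}(H)$ with $H$ diagonal and $a=iH^{-1}c$, formula~\eqref{eq:formula} with $x'=I$ gives $\operatorname{tr}(a^2)=-\sum_id_i^2/h_i^2-2\sum_{i<j}|c_{ij}|^2/(h_ih_j)$, with one linear condition on the $d_i$. The signature is $(0,8)$ for $H=I$ and $(4,4)$ for $H=J$.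
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(d)]
In case (I), $D_v\cong M_3(\mathbb{R})$ and $L_v\cong\mathfrak{sl}_3(\mathbb{R})\not\cong\mathfrak{su}(2,1)$ at every real place, and every element is a commutator by part (c). So the equivalence holds.

Let $L=\mathfrak{su}(B,\tau)$ be as in case (II), let $0\neq x=\varepsilon x'\in L$, and let $v$ be a real place. There are three possibilities.

\emph{Split place: $K'_v\cong\mathbb{R}\times\mathbb{R}$.} Then $B_v=B_1\times B_2$ with $B_1\cong B_2\cong M_3(\mathbb{R})$, and $\tau$ interchanges $B_1$ and $B_2$, since it interchanges the two primitive idempotents of $K'_v$. Let $\rho\colon B_v\to B_1=M_3(\mathbb{R})$ be the projection, an algebra homomorphism. An element of $B_2$ with $\tau(b)=\pm b$ lies in $B_1\cap B_2=0$, so $\rho$ is injective on $S_v$ and on $A_v$; both have dimension $9$, so $\rho$ maps each bijectively onto $M_3(\mathbb{R})$. The reduced trace on $B_v$ is the pair of matrix traces, so $\operatorname{tr}b=\operatorname{tr}\rho(b)$ whenever $\operatorname{tr}b$ lies in the diagonally embedded $K_v$. It follows that $L_v\cong\mathfrak{sl}_3(\mathbb{R})$,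 and that $Q_x$ becomes the form $m\mapsto\operatorname{tr}(\rho(x')m^2)$ on $\{m\in M_3(\mathbb{R}):\operatorname{tr}m=\operatorname{tr}(\rho(x')m)=0\}$. It is isotropic by Lemma~\ref{lem:sqzero}.

Otherwise $K'_v\cong\mathbb{C}$, $B_v\cong M_3(\mathbb{C})$, and by (A4) $\tau(b)=H^{-1}b^*H$, so $L_v=\mathfrak{su}(H)$. Replacing $H$ by $-H$ if necessary, the signature of $H$ is $(3,0)$ or $(2,1)$.

\emph{Definite place.} In a suitable basis $H=I$, so $L_v\cong\mathfrak{su}(3)$ and $x'$ is Hermitian. A unitary change of basis keeps $H=I$ and makes $x'=\operatorname{diag}(x_1,x_2,x_3)$ real, nonzero and of trace $0$. For $\{i,j,k\}=\{1,2,3\}$ the matrix $y=E_{ij}+E_{ji}$ lies in $(W_x)_v$, and $Q_x(y)=\operatorname{tr}(x'(E_{ii}+E_{jj}))=-x_k$. The $x_k$ take both signs, so $Q_x$ is indefinite over $\mathbb{R}$, hence isotropic.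

\emph{Indefinite place.} Here $L_v\cong\mathfrak{su}(2,1)$. By Lemma~\ref{lem:forms}, these are exactly the real places with $L_v\cong\mathfrak{su}(2,1)$.

If there is no such place, then for every $x\neq0$ the form $Q_x$ is isotropic at all real places, hence over $K$, and $x$ is a commutator by part (c).

Conversely, let $v$ be an indefinite place, and choose a basis in which $H=X=\operatorname{diag}(1,1,-2)$. Then $X\in S^0_v$, and $S_v$ consists of the matrices $y=X^{-1}c$ with $c$ Hermitian. By Example~\ref{ex:three}, or Lemma~\ref{lem:positive}, the form $y\mapsto\operatorname{tr}(Xy^2)$ is positive definite on $\{y\in S^0_v:\operatorname{tr}(Xy)=0\}$. The matrix $X$ need not lie in $B$, so we approximate it. Call $x'\in S^0_v$ \emph{good} if $\operatorname{tr}(x'y^2)>0$ for all $0\neq y\in S_v^0$ with $\operatorname{tr}(x'y)=0$. All $x'$ near $X$ are good. Otherwise, fixing a norm on $S_v^0$, there are $x'_m\to X$ and unit vectors $y_m\in S^0_v$ with $\operatorname{tr}(x'_my_m)=0$ and $\operatorname{tr}(x'_my_m^2)\le0$; a limit point $y$ of $(y_m)$ is a unit vector with $\operatorname{tr}(Xy)=0$ and $\operatorname{tr}(Xy^2)\le0$,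 which is impossible. Since $K$ is dense in $K_v$, the space $S^0$ is dense in $S^0_v$, so there is a good $x'\in S^0$; it is nonzero. For $x=\varepsilon x'\in L$ the form $Q_x$ is positive definite at $v$, hence anisotropic over $K$, and $x$ is not a commutator by part (c).
\end{proof}

\begin{remark}
The answer depends on the involution and not only on the division algebra. For the algebra $B$ of Example~\ref{ex:seven} we have $B\otimes_{\mathbb{Q}}\mathbb{R}=B\otimes_k\mathbb{C}=M_3(\mathbb{C})$. The involution $b\mapsto X^{-1}b^*X$ gives a Lie algebra that becomes $\mathfrak{su}(2,1)$ over $\mathbb{R}$ and contains non-commutators. The involution $b\mapsto b^*$ gives one that becomes $\mathfrak{su}(3)$, and in it every element is a commutator by Theorem~\ref{thm:sharp}(d).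
\end{remark}

\begin{thebibliography}{9}

\bibitem{Jac}
Jacobson, \emph{Lie Algebras}.

\bibitem{KMRT}
Knus, Merkurjev, Rost, Tignol, \emph{The Book of Involutions}.

\bibitem{Zus}
Pasha Zusmanovich, \emph{On regular Lie algebras}, arXiv:2211.06640 (2022).

\end{thebibliography}
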